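\title{The rearrangement number and the density number are equal}

\begin{abstract}
The density number $\mathfrak{dd}$ is the least number of permutations of $\omega$ needed to change the asymptotic density of every infinite coinfinite set that has one, and the rearrangement number $\mathfrak{rr}$ is the least number of permutations needed to change the sum of every conditionally convergent series. We prove in ZFC that $\mathfrak{rr}=\mathfrak{dd}=\mathrm{non}(\mathcal M)$, the least size of a nonmeager set of reals, and that the dual cardinals both equal $\mathrm{cov}(\mathcal M)$. The main step is a finite lemma: in any linear order of $N=2^r$ points, at most $8/\varepsilon^3$ of the normalized nonconstant Walsh functions have a partial sum larger than $\varepsilon$ in absolute value, whatever the value of $N$.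
\end{abstract}

\section{Introduction}\label{sec:intro}

The sum of a series and the density of a set of natural numbers are limits taken along the usual order of $\omega=\{0,1,2,\dots\}$, and both can change when the order is changed. This paper compares the number of reorderings needed to change all sums with the number needed to change all densities.

We identify each $n\in\omega$ with the set $\{0,\dots,n-1\}$ and write $\mathrm{Sym}(\omega)$ for the set of all permutations of $\omega$. The \emph{lower} and \emph{upper density} of $A\subseteq\omega$ are the $\liminf$ and the $\limsup$ of $|A\cap n|/n$; if they coincide, their common value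
\[
d(A)=\lim_{n\to\infty}\frac{|A\cap n|}{n}
\]
is the \emph{asymptotic density} of $A$. A permutation $\pi$ \emph{preserves the density} of $A$ if $d(\pi[A])$ exists and equals $d(A)$; otherwise it \emph{changes} the density. A series $\sum_n a_n$ of real numbers is \emph{conditionally convergent} if it converges and $\sum_n|a_n|=\infty$. A permutation $\pi$ \emph{preserves the sum} of the series if $\sum_n a_{\pi(n)}$ converges to $\sum_n a_n$; otherwise, that is, if the rearranged series diverges or converges to a different number, it \emph{changes} the sum.

\begin{itemize}
\item The \emph{density number} $\mathfrak{dd}$ is the least size of a family $\Pi\subseteq\mathrm{Sym}(\omega)$ such that for every infinite coinfinite set $A\subseteq\omega$ that has a density, some $\pi\in\Pi$ changes the density of $A$.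
\item The \emph{rearrangement number} $\mathfrak{rr}$ of Blass, Brendle, Brian, Hamkins, Hardy and Larson is the least size of a family $\Pi\subseteq\mathrm{Sym}(\omega)$ such that for every conditionally convergent series, some $\pi\in\Pi$ changes its sum.
\end{itemize}

Finite and cofinite sets keep their densities $0$ and $1$ under every permutation, and absolutely convergent series keep their sums, so these objects must be excluded. Nothing else is immune (Lemma~\ref{lem:generic}), so both cardinals are defined and are at most $2^{\aleph_0}$.

Countably many permutations $\pi_0,\pi_1,\dots$ never suffice, because a sparse enough object survives all of them. Choose $c_0<c_1<\cdots$ with $c_j\ge 2^j$ and $\pi_i(c_j)\ge2^j$ for all $i\le j$; each condition excludes only finitely many candidates for $c_j$. Then $A=\{c_j:j\in\omega\}$ and all the sets $\pi_i[A]$ have density $0$, since $|\pi_i[A]\cap m|\le i+|\{j:2^j<m\}|$. For series, choose the $c_j$ so that $\pi_i^{-1}(c_j)<\pi_i^{-1}(c_{j+1})$ for all $i\le j$, and place the term $(-1)^j/(j+1)$ at position $c_j$ and $0$ at all other positions. Each $\pi_i$ lists all but finitely many of the nonzero terms in their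 original order, so it preserves the sum. Thus $\mathfrak{rr}$ and $\mathfrak{dd}$ lie between $\aleph_1$ and $2^{\aleph_0}$, and they are equal under the continuum hypothesis.

It is known that $\mathfrak{rr}\le\mathfrak{dd}$. The problem, which comes from the paper of Brech, Brendle and Telles \cite{BBT}, is to determine whether $\mathfrak{rr}=\mathfrak{dd}$ is provable in ZFC or $\mathfrak{rr}<\mathfrak{dd}$ is consistent with ZFC.

There is a reason to guess the second alternative. A set of density $0$ survives a permutation as soon as it stays thin. A conditionally convergent series carries an infinite amount of positive and of negative mass, and it survives only if the two keep canceling in the new order. Series look more fragile than sets, so one could expect that in some model fewer permutations are needed to change all sums. This guess is wrong. Let $\mathcal M$ be the ideal of meager sets of reals, let $\mathrm{non}(\mathcal M)$ be the least size of a nonmeager set of reals, and let $\mathrm{cov}(\mathcal M)$ be the least number of meager sets that cover the real line.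

\begin{theorem}\label{thm:main}
$\mathfrak{rr}=\mathfrak{dd}=\mathrm{non}(\mathcal M)$.
\end{theorem}

The theorem is proved in ZFC, so $\mathfrak{rr}<\mathfrak{dd}$ is not consistent with ZFC. We obtain it from a stronger statement.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(1)] If $\Pi\subseteq\mathrm{Sym}(\omega)$ and $|\Pi|<\mathrm{non}(\mathcal M)$, there is an infinite set $A\subseteq\omega$ with $d(A)=0$ and $d(\pi[A])=0$ for all $\pi\in\Pi$.
\item[(2)] If $\Pi\subseteq\mathrm{Sym}(\omega)$, $|\Pi|<\mathrm{non}(\mathcal M)$, $s\in\mathbb R$, and $\varphi\colon[0,\infty)\to[0,\infty)$ satisfies $\varphi(0)=0$ and $\varphi(t)/t\to0$ as $t\to0^+$, there is a conditionally convergent series $\sum_n a_n=s$ with $\sum_n\varphi(|a_n|)<\infty$ and $\sum_na_{\pi(n)}=s$ for all $\pi\in\Pi$.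
\item[(3)] There is $\Pi\subseteq\mathrm{Sym}(\omega)$ with $|\Pi|=\mathrm{non}(\mathcal M)$ such that for every infinite coinfinite $A\subseteq\omega$ some $\pi\in\Pi$ gives $\pi[A]$ lower density $0$ and upper density $1$, and for every conditionally convergent series $\sum_n a_n$ some $\pi\in\Pi$ makes the partial sums of $\sum_n a_{\pi(n)}$ have $\liminf=-\infty$ and $\limsup=+\infty$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows at once. A set of density $0$ is coinfinite, so (1) gives $\mathfrak{dd}\ge\mathrm{non}(\mathcal M)$; part (2), with $\varphi=0$, gives $\mathfrak{rr}\ge\mathrm{non}(\mathcal M)$; and (3) gives $\mathfrak{dd},\mathfrak{rr}\le\mathrm{non}(\mathcal M)$. The function $\varphi$ in (2) says that the surviving series can be taken as close to absolutely convergent as we like. For example, $\varphi(t)=t/\log(e+1/t)$ for $t>0$ gives $\sum_{a_n\ne0}|a_n|/\log(e+1/|a_n|)<\infty$. The condition on $\varphi$ is sharp in the sense that $\varphi(t)=ct$ with $c>0$ is impossible: it would force absolute convergence.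

One can also exchange the roles and ask how many objects are needed so that every permutation preserves one of them. Let $\mathfrak{dd}^\perp$ be the least size of a family $\mathcal A$ of infinite coinfinite sets having a density such that every $\pi\in\mathrm{Sym}(\omega)$ satisfies $d(\pi[A])=d(A)$ for some $A\in\mathcal A$. Let $\mathfrak{rr}^\perp$ be the least size of a family of conditionally convergent series such that every $\pi\in\mathrm{Sym}(\omega)$ preserves the sum of one of them.

\begin{theorem}\label{thm:dual}
$\mathfrak{rr}^\perp=\mathfrak{dd}^\perp=\mathrm{cov}(\mathcal M)$.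
\end{theorem}

The upper bound, Theorem~\ref{thm:strong}(3), is a Baire category argument (Section~\ref{sec:generic}). The two lower bounds share one scheme. The set or series is assembled from a sequence of choices $y(0),y(1),\dots$; at stage $n$ each permutation forbids at most $h(n)$ values of $y(n)$, where $h$ does not depend on the permutation; and a permutation preserves the object if $y$ takes a forbidden value only finitely often. A combinatorial description of $\mathrm{non}(\mathcal M)$ then supplies one $y$ that works for fewer than $\mathrm{non}(\mathcal M)$ permutations at once. For sets, $y(n)$ is a point of an infinite column (Section~\ref{sec:density}). For series, $y(n)$ selects a pattern of signs on a finite block, and orthogonality shows that each order of the block spoils few patterns (Section~\ref{sec:walsh}). Section~\ref{sec:series} assembles the blocks into a series, and Section~\ref{sec:dual} reads the same lemmas in the opposite direction to prove Theorem~\ref{thm:dual}.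

\section{Category, growth and eventually different functions}\label{sec:background}

A subset of a topological space is \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} if its complement is meager; a set is comeager exactly if it contains a countable intersection of dense open sets. A \emph{perfect Polish space} is a separable completely metrizable space without isolated points. The cardinals $\mathrm{non}(\mathcal M)$ and $\mathrm{cov}(\mathcal M)$ can be computed in any such space $X$ in place of the real line (see (F3) below). We use them through two consequences of the definitions: a nonmeager subset of $X$ meets every comeager set, and fewer than $\mathrm{cov}(\mathcal M)$ comeager subsets of $X$ have a common point. Countable subsets of $X$ are meager, so $\mathrm{non}(\mathcal M)$ is uncountable.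

Two such spaces occur below. One is $\omega^\omega$, with the product of the discrete topologies. The other is $\mathrm{Sym}(\omega)$, with basic open sets $[s]=\{\pi:s\subseteq\pi\}$, where $s$ is a \emph{finite injection}, that is, an injective map from a finite subset of $\omega$ into $\omega$. Every $[s]$ is infinite, because the complements of $\mathrm{dom}(s)$ and $\mathrm{ran}(s)$ are both countably infinite. A complete metric for this topology gives distinct $\pi,\sigma$ the distance $2^{-k}$, where $k$ is least such that $\pi(k)\ne\sigma(k)$ or $\pi^{-1}(k)\ne\sigma^{-1}(k)$.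

``Almost all'' means ``all but finitely many''. For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for almost all $n$; thus $f\le^*g$ fails exactly if $g(n)<f(n)$ for infinitely many $n$. A family $\mathcal B\subseteq\omega^\omega$ is \emph{unbounded} if no $g$ satisfies $f\le^*g$ for all $f\in\mathcal B$, and $\mathcal D\subseteq\omega^\omega$ is \emph{dominating} if every $f$ satisfies $f\le^*g$ for some $g\in\mathcal D$. The \emph{bounding number} $\mathfrak b$ and the \emph{dominating number} $\mathfrak d$ are the least sizes of an unbounded and of a dominating family. A finite family is bounded by its pointwise maximum, so $\mathfrak b$ is infinite.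

We use three published facts (Bartoszy\'nski; see \cite[Theorems 2.4.1 and 2.4.7]{BJ}).
\begin{itemize}
\item[(F1)] If $F\subseteq\omega^\omega$ and $|F|<\mathrm{non}(\mathcal M)$, there is $g\in\omega^\omega$ such that for every $f\in F$ we have $g(n)\ne f(n)$ for almost all $n$.
\item[(F2)] There is $G\subseteq\omega^\omega$ with $|G|=\mathrm{cov}(\mathcal M)$ such that for each $f\in\omega^\omega$ some $g\in G$ satisfies $g(n)\ne f(n)$ for almost all $n$.
\item[(F3)] $\mathrm{cov}(\mathcal M)\le\mathfrak d$, and $\mathrm{non}(\mathcal M)$ and $\mathrm{cov}(\mathcal M)$ are the same when computed in any perfect Polish space.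
\end{itemize}
To see what (F1) says, note that for fixed $g$ the functions $f$ that agree with $g$ infinitely often form a comeager set, namely $\bigcap_k\{f:\exists n\ge k\ f(n)=g(n)\}$. So for a nonmeager family $F$ no $g$ as in (F1) exists, and (F1) states that below the size of the smallest nonmeager set such a $g$ always exists.

\section{A typical permutation destroys densities and sums}\label{sec:generic}

A finite part of a permutation decides nothing about a limit. Whatever has been fixed so far, we can still fill a long initial segment of $\omega$ with images of elements of $A$, or list positive terms of the series until the partial sum is large. This is a density argument in the space $\mathrm{Sym}(\omega)$.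

\begin{lemma}\label{lem:generic}
\begin{enumerate}
\item[(a)] For infinite coinfinite $A\subseteq\omega$, the set $G_A$ of all $\pi$ such that $\pi[A]$ has lower density $0$ and upper density $1$ is comeager in $\mathrm{Sym}(\omega)$.
\item[(b)] For a conditionally convergent series $\sum_na_n$, the set $H_a$ of all $\pi$ such that the partial sums of $\sum_na_{\pi(n)}$ have $\liminf=-\infty$ and $\limsup=+\infty$ is comeager in $\mathrm{Sym}(\omega)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For an infinite set $B\subseteq\omega$ and $k\ge1$ let
\[
U_k(B)=\{\pi:\ |\pi[B]\cap n|>(1-1/k)\,n\ \text{ for some } n>k\}.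
\]
This set is open: $|\pi[B]\cap n|$ is the number of $j<n$ with $\pi^{-1}(j)\in B$, so if $n$ witnesses $\pi\in U_k(B)$ and $s$ is the restriction of $\pi$ to $\pi^{-1}[n]$, then $[s]\subseteq U_k(B)$. It is dense: given $s$, take $n>k(|s|+1)$ and extend $s$ to a finite injection $t$ by giving each element of $n\setminus\mathrm{ran}(s)$ a preimage in the infinite set $B\setminus\mathrm{dom}(s)$. Every $\pi\in[t]$ satisfies $|\pi[B]\cap n|\ge n-|s|>(1-1/k)n$, so $[t]\subseteq[s]\cap U_k(B)$.

If $\pi\in\bigcap_kU_k(B)$, then $\pi[B]$ has upper density $1$. Apply this to $B=A$ and to $B=\omega\setminus A$, both of which are infinite. Since $\pi[\omega\setminus A]=\omega\setminus\pi[A]$, upper density $1$ for this set means lower density $0$ for $\pi[A]$. Hence $G_A\supseteq\bigcap_kU_k(A)\cap\bigcap_kU_k(\omega\setminus A)$.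

(b) The positive terms of the series have infinite sum: otherwise the convergence of $\sum_na_n$ would make the negative terms summable too, and the series would converge absolutely. For $k\in\omega$ let $V_k(a)$ be the set of all $\pi$ with $\sum_{i<m}a_{\pi(i)}>k$ for some $m$. It is open, because the partial sum depends only on the restriction of $\pi$ to $m$. It is dense: extend a given $s$ to an injection $t\colon\ell\to\omega$ with $\ell\in\omega$, and then let the next values be indices of positive terms outside $\mathrm{ran}(t)$, until the partial sum exceeds $k$. This happens after finitely many steps, because $t$ has used up only finitely many positive terms. If $\pi\in\bigcap_kV_k(a)$, the partial sums are unbounded above, so their $\limsup$ is $+\infty$. The series $\sum_n(-a_n)$ is also conditionally convergent, and $H_a\supseteq\bigcap_kV_k(a)\cap\bigcap_kV_k(-a)$.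
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(3)]
By (F3) there is a nonmeager set $\Pi\subseteq\mathrm{Sym}(\omega)$ with $|\Pi|=\mathrm{non}(\mathcal M)$. It meets every comeager set, in particular every $G_A$ and every $H_a$.
\end{proof}

\section{Slaloms and sets of density zero}\label{sec:density}

Fix a bijection $\theta\colon\omega\times\omega\to\omega$. It splits $\omega$ into the infinite \emph{columns} $\theta[\{n\}\times\omega]$. For $y\in\omega^\omega$ let
\[
A_y=\{\theta(n,y(n)):n\in\omega\},
\]
an infinite set with exactly one point in each column. A permutation $\pi$ orders the $n$th column in type $\omega$: we say that $x$ \emph{comes before} $x'$ if $\pi\theta(n,x)<\pi\theta(n,x')$. If the point chosen by $y$ comes late in its column, then it is preceded by many points that were not chosen, and this makes $\pi[A_y]$ thin.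

\begin{example}\label{ex:half}
Let $f_\pi(n)$ be the first point of the $n$th column in the order given by $\pi$, and suppose $y(n)\ne f_\pi(n)$ for $n\ge n_0$. If $n\ge n_0$ and $\pi\theta(n,y(n))<m$, then $\pi\theta(n,f_\pi(n))$ is a second number below $m$ that comes from the $n$th column. So at most $m/2$ columns $n\ge n_0$ contribute to $\pi[A_y]\cap m$, and $\pi[A_y]$ has upper density at most $1/2$. By (F1), a single $y$ achieves this for any family of fewer than $\mathrm{non}(\mathcal M)$ permutations.
\end{example}

To push the bound $1/2$ down to $0$, the function $y$ must avoid a growing number of points in each column. This is the notion of a slalom. Let $h\colon\omega\to\omega\setminus\{0\}$. An \emph{$h$-slalom} is a function $S$ that assigns to each $n\in\omega$ a set $S(n)\subseteq\omega$ with $|S(n)|\le h(n)$. A function $y\in\omega^\omega$ \emph{evades} $S$ if $y(n)\notin S(n)$ for almost all $n$. Facts (F1) and (F2) concern the case $h=1$. The general case reduces to it by coding: we let $y(n)$ code a tuple of length $h(n)$ and use the $j$th coordinate to avoid the $j$th forbidden value.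

\begin{lemma}\label{lem:slalom}
Let $h\colon\omega\to\omega\setminus\{0\}$.
\begin{enumerate}
\item[(a)] Any family of fewer than $\mathrm{non}(\mathcal M)$ $h$-slaloms is evaded by a single $y\in\omega^\omega$.
\item[(b)] There is $Y\subseteq\omega^\omega$ with $|Y|\le\mathrm{cov}(\mathcal M)$ such that each $h$-slalom is evaded by some $y\in Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
We define maps $S\mapsto f_S$ from $h$-slaloms to $\omega^\omega$ and $g\mapsto y_g$ from $\omega^\omega$ to $\omega^\omega$ such that
\begin{equation}\label{eq:slalom}
g(p)\ne f_S(p)\text{ for almost all }p\quad\Longrightarrow\quad y_g\text{ evades }S.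
\end{equation}
Partition $\omega$ into consecutive intervals $I_n$ with $|I_n|=h(n)$. Each $I_n$ is finite and nonempty, so $\omega^{I_n}$ is countably infinite; fix bijections $e_n\colon\omega\to\omega^{I_n}$. Put $y_g(n)=e_n^{-1}(g|_{I_n})$. Given $S$, choose numbers $s^n_j$ for $j<h(n)$ with $S(n)\subseteq\{s^n_j:j<h(n)\}$, and put
\[
f_S(\min I_n+j)=e_n(s^n_j)(\min I_n+j)\qquad(j<h(n)).
\]
If $y_g(n)\in S(n)$, say $y_g(n)=s^n_j$, then $g|_{I_n}=e_n(s^n_j)$, so $g$ and $f_S$ agree at the point $\min I_n+j$ of $I_n$. If this happens for infinitely many $n$, then $g$ and $f_S$ agree infinitely often, because the $I_n$ are disjoint. This proves \eqref{eq:slalom}.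

For (a), apply (F1) to the functions $f_S$ for $S$ in the family and take $y=y_g$. For (b), take $G$ from (F2) and $Y=\{y_g:g\in G\}$.
\end{proof}

\begin{remark}\label{rem:common}
It matters in (a) that all slaloms of the family obey the same bound $h$. For $\beta\in\omega^\omega$, a function $y$ evades $n\mapsto\{0,\dots,\beta(n)-1\}$ exactly if $\beta\le^*y$. So if $\beta$ ranges over an unbounded family of size $\mathfrak b$, no $y$ evades all of these, whatever the relation between $\mathfrak b$ and $\mathrm{non}(\mathcal M)$.
\end{remark}

For $\pi\in\mathrm{Sym}(\omega)$ let $C_\pi(n)$ be the set of those $x\in\omega$ for which $\theta(n,x)$ is one of the first $n+1$ points of the $n$th column in the order given by $\pi$. Then $C_\pi$ is an $h_1$-slalom for $h_1(n)=n+1$.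

\begin{lemma}\label{lem:columns}
If $y$ evades $C_\pi$, then $d(\pi[A_y])=0$.
\end{lemma}

\begin{proof}
Let $y(n)\notin C_\pi(n)$ for $n\ge n_0$, and fix $k\ge n_0$. Each column contributes at most one point to $\pi[A_y]\cap m$, so the columns $n<k$ contribute at most $k$ points. Suppose that a column $n\ge k$ contributes, so $\pi\theta(n,y(n))<m$. The $n+1$ elements $x$ of $C_\pi(n)$ come before $y(n)$, so they give $n+1\ge k+1$ numbers $\pi\theta(n,x)$ below $m$. Different columns give disjoint sets of numbers, because $\pi\theta$ is injective. Hence at most $m/(k+1)$ columns $n\ge k$ contribute, and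
\[
|\pi[A_y]\cap m|\le k+\frac m{k+1}.
\]
Dividing by $m$ and letting $m\to\infty$, we see that $\pi[A_y]$ has upper density at most $1/(k+1)$. Since $k\ge n_0$ is arbitrary, the density is $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(1)]
Since $\mathrm{non}(\mathcal M)$ is infinite, we may add the identity to $\Pi$ and still have $|\Pi|<\mathrm{non}(\mathcal M)$. By Lemma~\ref{lem:slalom}(a) some $y$ evades $C_\pi$ for all $\pi\in\Pi$. By Lemma~\ref{lem:columns}, $d(\pi[A_y])=0$ for all $\pi\in\Pi$, and $\pi=\mathrm{id}$ gives $d(A_y)=0$.
\end{proof}

\section{Walsh functions have small partial sums in every order}\label{sec:walsh}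

The partial sums of a rearranged series are
\begin{equation}\label{eq:partial}
\sum_{i<m}a_{\pi(i)}=\sum_{p\in\pi[m]}a_p .
\end{equation}
For a real function $z$ on a finite set $P$ and $E\subseteq P$ write $z(E)=\sum_{p\in E}z(p)$. We want to build a series from disjoint finite blocks $P_n\subseteq\omega$, with terms on $P_n$ given by a function $z_n$ such that $\sum_{p\in P_n}|z_n(p)|=1$ and $z_n(P_n)=0$. The first condition rules out absolute convergence. The second says that a block contributes nothing once it has been listed completely. By \eqref{eq:partial}, a block that is listed in part contributes $z_n(P_n\cap\pi[m])$, and $P_n\cap\pi[m]$ is an initial segment of $P_n$ in the order in which $\pi$ lists the block. If these contributions are at most $2^{-n}$ in absolute value, the rearranged series converges to $0$, however $\pi$ interleaves the blocks.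

The difficulty is that no single $z_n$ is good for all orders: an order that lists the positive terms first produces the partial sum $1/2$. So we need a supply of candidates for $z_n$ such that each order spoils only a few of them. Orthogonal sign patterns have this property.

Let $N=2^r$ and $P=\{0,1\}^r$, with addition modulo $2$. For $u\in\{0,1\}^r$ the \emph{Walsh function} $w_u\colon P\to\{\pm1\}$ is $w_u(p)=(-1)^{u\cdot p}$, where $u\cdot p=\sum_ku_kp_k$. If $u\ne0$, say $u_k=1$, then flipping the $k$th coordinate of $p$ changes the sign of $w_u(p)$, so $\sum_pw_u(p)=0$. Since $w_uw_v=w_{u+v}$, distinct Walsh functions are orthogonal in $\mathbb R^P$. The $N-1$ functions $z_u=w_u/N$ with $u\neq0$ satisfy $\sum_p|z_u(p)|=1$ and $z_u(P)=0$, so they are candidates.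

\begin{example}\label{ex:four}
Let $N=4$. The three nonconstant Walsh functions have the following signs.
\[
\begin{array}{c|cccc}
p&00&01&10&11\\ \hline
w_{01}&+&-&+&-\\
w_{10}&+&+&-&-\\
w_{11}&+&-&-&+
\end{array}
\]
Take any order $p_1,p_2,p_3,p_4$ of $P$. On the initial segment $\{p_1\}$ each $z_u$ has sum $\pm1/4$, and the same holds on $\{p_1,p_2,p_3\}$, because $z_u(P)=0$. On $E=\{p_1,p_2\}$ the sum is $\pm1/2$ if $w_u(p_1)=w_u(p_2)$ and $0$ otherwise. Any two columns of the table agree in exactly one row. So every order drives exactly one of the three functions to the worst value $1/2$, and the partial sums of the other two stay within $1/4$. The reason is visible in general: if an order lists the set $E$ where $w_u=1$ first, then $1_E=(1+w_u)/2$, so $z_v(E)=0$ for every nonzero $v\ne u$. An order that is worst for one candidate is, at that moment, perfect for all others.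
\end{example}

Bessel's inequality makes this quantitative: if $v_1,\dots,v_l$ are orthonormal vectors in a Euclidean space, then $\sum_i\langle v_i,x\rangle^2\le\langle x,x\rangle$ for every $x$. It bounds the number of candidates that are large on one set $E$. An order has $N+1$ initial segments, so applying this bound to each of them would cost a factor $N$. This loss is avoided because the partial sums move in steps of size $1/N$, so that a number of checkpoints depending only on $\varepsilon$ is enough. On any set $P$ with $2^r$ elements we define Walsh functions by fixing a bijection with $\{0,1\}^r$.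

\begin{lemma}\label{lem:key}
Let $|P|=N=2^r$, let $w_i$ $(i<N-1)$ list the nonconstant Walsh functions on $P$, let $z_i=w_i/N$, and let $0<\varepsilon\le1$. For every linear order on $P$, the number of $i$ such that $|z_i(E)|>\varepsilon$ for some initial segment $E$ is at most $8/\varepsilon^3$.
\end{lemma}

\begin{proof}
\emph{One set.} The vectors $w_i/\sqrt N$ are orthonormal and $z_i(E)=\langle w_i/\sqrt N,1_E\rangle/\sqrt N$. By Bessel's inequality, for every $E\subseteq P$,
\[
\sum_iz_i(E)^2=\frac1N\sum_i\Big\langle\frac{w_i}{\sqrt N},1_E\Big\rangle^2\le\frac{|E|}N\le1 .
\]
Each $i$ with $|z_i(E)|>\varepsilon/2$ contributes more than $\varepsilon^2/4$ to the left side, so there are at most $4/\varepsilon^2$ such $i$.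

\emph{Checkpoints.} Let $E_t$ be the initial segment of size $t$. Put $q=\lceil2/\varepsilon\rceil$ and $t_j=\lfloor jN/q\rfloor$ for $0\le j\le q$, so that $0=t_0\le t_1\le\dots\le t_q=N$. For $t<N$ there is $j<q$ with $t_j\le t<t_{j+1}$. Then $t\le(j+1)N/q-1$ and $t_j>jN/q-1$, so $t-t_j<N/q$. Since $|z_i(p)|=1/N$ for all $p$,
\[
|z_i(E_t)-z_i(E_{t_j})|\le\frac{t-t_j}N\le\frac1q\le\frac\varepsilon2 .
\]

\emph{Counting.} Suppose $|z_i(E_t)|>\varepsilon$. Then $t<N$, because $z_i(P)=0$, and for $j$ as above $|z_i(E_{t_j})|>\varepsilon/2$. Also $j\ne0$, because $E_0=\emptyset$. There are $q-1\le2/\varepsilon$ possible values of $j$, and each accounts for at most $4/\varepsilon^2$ values of $i$.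
\end{proof}

\begin{remark}\label{rem:flat}
Orthogonality alone is not enough; the mass must also be spread evenly over the block. Split $P$ into $N/2$ pairs and let the $i$th function take the values $1/2$ and $-1/2$ on the $i$th pair and $0$ elsewhere. These functions are orthogonal, with total mass $1$ and sum $0$, yet in every order each of them has a partial sum $\pm1/2$, on the segment that ends at the earlier point of its pair.
\end{remark}

\section{Series that survive a family of permutations}\label{sec:series}

Throughout this section $\varphi$ is a function as in Theorem~\ref{thm:strong}(2), and $h^*(n)=8^{n+1}$.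

The plan is to let $y(n)$ select a Walsh function on the $n$th block. By Lemma~\ref{lem:key} with $\varepsilon=2^{-n}$, each permutation forbids at most $h^*(n)$ values. One obstacle remains. A block of size $N$ offers only $N-1$ choices, and the sizes must be fixed before the forbidden sets are defined, whereas the function $y$ given by Lemma~\ref{lem:slalom} comes afterwards and may grow faster than the sizes. We therefore fix a guess $\beta$ for the growth of $y$, make the blocks larger than $\beta$, and leave the $n$th block empty when $y(n)\ge\beta(n)$. Each block that is used has mass $1$, so it is enough that the guess succeeds infinitely often.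

\begin{lemma}\label{lem:blocks}
For each $\beta\in\omega^\omega$ there are $h^*$-slaloms $S_{\pi,\beta}$ $(\pi\in\mathrm{Sym}(\omega))$ and, for each $y\in\omega^\omega$ such that $D=\{n:y(n)<\beta(n)\}$ is infinite, a real sequence $a=a^{\beta,y}$ with
\[
\sum_p|a_p|=\infty,\qquad\sum_p\varphi(|a_p|)<\infty,
\]
such that $\sum_ia_{\pi(i)}=0$ whenever $y$ evades $S_{\pi,\beta}$.
\end{lemma}

\begin{proof}
Since $\varphi(t)/t\to0$ as $t\to0^+$, there are powers of two $N_n>\beta(n)$ with $N_n\,\varphi(1/N_n)\le2^{-n}$. Let $P_0,P_1,\dots$ be pairwise disjoint subsets of $\omega$ with $|P_n|=N_n$, and let $z_{n,i}$ $(i<N_n-1)$ be the functions of Lemma~\ref{lem:key} on $P_n$. As $\beta(n)\le N_n-1$, they are defined for all $i<\beta(n)$. Put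
\[
S_{\pi,\beta}(n)=\{i<\beta(n):\ |z_{n,i}(P_n\cap\pi[m])|>2^{-n}\text{ for some }m\}.
\]
A point $p$ lies in $\pi[m]$ exactly if $\pi^{-1}(p)<m$, so the sets $P_n\cap\pi[m]$ are the initial segments of $P_n$ when $P_n$ is ordered by the values of $\pi^{-1}$. Lemma~\ref{lem:key} gives $|S_{\pi,\beta}(n)|\le8\cdot8^n=h^*(n)$.

Given $y$ with $D$ infinite, let $a_p=z_{n,y(n)}(p)$ if $p\in P_n$ with $n\in D$, and $a_p=0$ for all other $p$. On a block $P_n$ with $n\in D$ all terms have absolute value $1/N_n$. Hence $\sum_p|a_p|=\sum_{n\in D}1=\infty$, and, since $\varphi(0)=0$,
\[
\sum_p\varphi(|a_p|)=\sum_{n\in D}N_n\,\varphi(1/N_n)\le\sum_n2^{-n}<\infty .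
\]

Suppose $y(n)\notin S_{\pi,\beta}(n)$ for $n\ge n_0$. Given $\eta>0$, take $n_1\ge n_0$ with $\sum_{n\ge n_1}2^{-n}<\eta$, and let $m$ be so large that $\pi[m]\supseteq\bigcup_{n<n_1}P_n$. By \eqref{eq:partial},
\[
\sum_{i<m}a_{\pi(i)}=\sum_{n\in D}z_{n,y(n)}(P_n\cap\pi[m]),
\]
where only finitely many terms on the right are nonzero. The terms with $n<n_1$ equal $z_{n,y(n)}(P_n)=0$. For $n\in D$ with $n\ge n_1$ we have $y(n)<\beta(n)$ and $y(n)\notin S_{\pi,\beta}(n)$, so the term has absolute value at most $2^{-n}$. Thus the partial sum has absolute value less than $\eta$.
\end{proof}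

To be sure that some guess succeeds, we let $\beta$ range over an unbounded family. This multiplies the number of slaloms by $\mathfrak b$, which costs nothing when $\mathfrak b\le|\Pi|$. When $|\Pi|<\mathfrak b$, the family is small enough for the sparse construction of the introduction, which we now put in the form needed. For $\pi\in\mathrm{Sym}(\omega)$ let
\[
f_\pi(k)=1+\max\{\pi(i):i\le\pi^{-1}(k)\}.
\]
A number $q\ge f_\pi(k)$ is not of the form $\pi(i)$ with $i\le\pi^{-1}(k)$, so $\pi^{-1}(q)>\pi^{-1}(k)$: beyond $f_\pi(k)$, every position is listed after $k$.

\begin{lemma}\label{lem:sparse}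
For each $g\in\omega^\omega$ there is a conditionally convergent series $\sum_pa^g_p$ with $\sum_p\varphi(|a^g_p|)<\infty$ whose sum is preserved by every $\pi$ with $f_\pi\le^*g$.
\end{lemma}

\begin{proof}
Since $\varphi(t)/t\to0$, we can choose $t_0>t_1>\cdots$ with $0<t_n\le2^{-n}$ and $\varphi(t_n)\le2^{-n}t_n$. Let $(v_j)_{j\in\omega}$ list each $t_n$ exactly $\lceil1/t_n\rceil$ times, in nonincreasing order. Then $v_j\to0$ monotonically. The copies of $t_n$ add up to at least $1$, so $\sum_jv_j=\infty$, while
\[
\sum_j\varphi(v_j)\le\sum_n\Big(1+\frac1{t_n}\Big)2^{-n}t_n=\sum_n2^{-n}(t_n+1)<\infty .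
\]
By Leibniz's test, $\sigma=\sum_j(-1)^jv_j$ converges. Given $g$, let $c_0=0$ and $c_{j+1}=c_j+g(c_j)+1$, and put $a^g_{c_j}=(-1)^jv_j$ and $a^g_p=0$ for all other $p$. The $c_j$ increase strictly, so $\sum_pa^g_p$ converges conditionally to $\sigma$, and $\sum_p\varphi(|a^g_p|)=\sum_j\varphi(v_j)$ because $\varphi(0)=0$.

Let $f_\pi\le^*g$. Since $c_j\to\infty$, there is $J$ such that $c_{j+1}>g(c_j)\ge f_\pi(c_j)$ for $j\ge J$, and then $\pi^{-1}(c_j)<\pi^{-1}(c_{j+1})$. So $\pi$ lists $c_J,c_{J+1},\dots$ in this order. If $m$ is so large that $c_0,\dots,c_{J-1}\in\pi[m]$, the $c_j$ that lie in $\pi[m]$ are those with $j<l$ for some $l=l(m)\ge J$, and by \eqref{eq:partial} the $m$th partial sum of the rearranged series is $\sum_{j<l}(-1)^jv_j$. Every $c_j$ is listed eventually, so $l(m)\to\infty$ and the partial sums tend to $\sigma$.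
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(2)]
As before we may assume $\mathrm{id}\in\Pi$. It suffices to find a conditionally convergent series with $\sum_p\varphi(|a_p|)<\infty$ whose sum is preserved by all $\pi\in\Pi$. Indeed, adding a constant to $a_0$ adds that constant to the sum of the series and of each rearrangement, and it affects neither conditional convergence nor the finiteness of $\sum_p\varphi(|a_p|)$; so the sum can be moved to $s$.

\emph{Case 1: $|\Pi|<\mathfrak b$.} The family $\{f_\pi:\pi\in\Pi\}$ is not unbounded, so some $g$ satisfies $f_\pi\le^*g$ for all $\pi\in\Pi$. The series $a^g$ of Lemma~\ref{lem:sparse} is as required.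

\emph{Case 2: $\mathfrak b\le|\Pi|$.} Let $\mathcal B\subseteq\omega^\omega$ be unbounded with $|\mathcal B|=\mathfrak b$. The family $\{S_{\pi,\beta}:\pi\in\Pi,\ \beta\in\mathcal B\}$ has size at most $|\Pi|\cdot\mathfrak b=|\Pi|<\mathrm{non}(\mathcal M)$, since $\mathfrak b$ is infinite. All its members are $h^*$-slaloms for the same $h^*$, although the block sizes grow with $\beta$. This is where we use that the bound in Lemma~\ref{lem:key} does not depend on $N$; the trivial bound $|S_{\pi,\beta}(n)|\le\beta(n)$ would be useless, by Remark~\ref{rem:common}. By Lemma~\ref{lem:slalom}(a) some $y$ evades the whole family. Since $\mathcal B$ is unbounded, $\beta\le^*y$ fails for some $\beta\in\mathcal B$, that is, $y(n)<\beta(n)$ for infinitely many $n$. By Lemma~\ref{lem:blocks}, $a=a^{\beta,y}$ satisfies $\sum_p|a_p|=\infty$, $\sum_p\varphi(|a_p|)<\infty$, and $\sum_ia_{\pi(i)}=0$ for all $\pi\in\Pi$. Taking $\pi=\mathrm{id}$ shows that the series itself converges, conditionally, to $0$.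
\end{proof}

This completes the proof of Theorem~\ref{thm:strong}, and with it the proof of Theorem~\ref{thm:main}.

\section{The dual cardinals}\label{sec:dual}

Lemmas~\ref{lem:columns}, \ref{lem:blocks} and \ref{lem:sparse} have a common shape: a permutation determines a slalom or a function, a parameter $y$ or $g$ determines a set or a series, and evasion or domination implies preservation. So far we fixed a family of permutations and looked for one parameter. Now we fix a family of parameters in advance, large enough to contain a suitable one for each permutation. The function $\varphi$ plays no role here; take $\varphi=0$ in Lemmas~\ref{lem:blocks} and~\ref{lem:sparse}.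

\begin{proof}[Proof of Theorem~\ref{thm:dual}]
\emph{Lower bounds.} Take fewer than $\mathrm{cov}(\mathcal M)$ infinite coinfinite sets $A$ having a density. The sets $G_A$ of Lemma~\ref{lem:generic} are comeager, so by (F3) they have a common element $\pi$. No $\pi[A]$ has a density, so $\pi$ preserves none of the densities, and $\mathfrak{dd}^\perp\ge\mathrm{cov}(\mathcal M)$. For fewer than $\mathrm{cov}(\mathcal M)$ conditionally convergent series, a common element of the sets $H_a$ makes all of them diverge, so $\mathfrak{rr}^\perp\ge\mathrm{cov}(\mathcal M)$.

\emph{The bound $\mathfrak{dd}^\perp\le\mathrm{cov}(\mathcal M)$.} A member of the family must have a density itself, so the parameter has to defeat the identity along with $\pi$; this doubles the width of the slaloms. Take $Y$ from Lemma~\ref{lem:slalom}(b) for $h=2h_1$, and let $\mathcal A=\{A_y:y\in Y,\ d(A_y)=0\}$. Its members are infinite and coinfinite, and $|\mathcal A|\le\mathrm{cov}(\mathcal M)$. Given $\pi$, some $y\in Y$ evades the $2h_1$-slalom $n\mapsto C_\pi(n)\cup C_{\mathrm{id}}(n)$, hence both $C_\pi$ and $C_{\mathrm{id}}$. By Lemma~\ref{lem:columns}, $d(A_y)=0=d(\pi[A_y])$, and $A_y\in\mathcal A$.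

\emph{The bound $\mathfrak{rr}^\perp\le\mathrm{cov}(\mathcal M)$.} By (F3), $\mathrm{cov}(\mathcal M)\le\mathfrak d$, and the two cases correspond to those in the proof of Theorem~\ref{thm:strong}(2).

Suppose $\mathrm{cov}(\mathcal M)=\mathfrak d$. Let $\mathcal D$ be a dominating family of size $\mathfrak d$ and take the series $a^g$ $(g\in\mathcal D)$ of Lemma~\ref{lem:sparse}. Given $\pi$, some $g\in\mathcal D$ satisfies $f_\pi\le^*g$, and $\pi$ preserves the sum of $a^g$.

Suppose $\mathrm{cov}(\mathcal M)<\mathfrak d$. Take $Y$ from Lemma~\ref{lem:slalom}(b) for $h=2h^*$. Since $|Y|<\mathfrak d$, the family $Y$ is not dominating, so there is a single $\beta$ such that $\beta\le^*y$ fails for every $y\in Y$. Thus $y(n)<\beta(n)$ for infinitely many $n$, and $a^{\beta,y}$ is defined, for every $y\in Y$. Consider those series $a^{\beta,y}$ $(y\in Y)$ that converge to $0$ in the natural order. There are at most $\mathrm{cov}(\mathcal M)$ of them, and they are conditionally convergent because $\sum_p|a^{\beta,y}_p|=\infty$. Given $\pi$, some $y\in Y$ evades the $2h^*$-slalom $n\mapsto S_{\pi,\beta}(n)\cup S_{\mathrm{id},\beta}(n)$. By Lemma~\ref{lem:blocks}, $a^{\beta,y}$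 sums to $0$ both in the natural order and when rearranged by $\pi$. So it belongs to the family, and $\pi$ preserves its sum.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{BBT}
Christina Brech, J\"org Brendle, M\'arcio Telles, \emph{Density cardinals}, arXiv:2410.21102 (2024).

\end{thebibliography}
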